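\title{Normalized $k$-Schur polynomials are Lorentzian}

\begin{abstract}
We prove that the normalization of every $k$-Schur polynomial is a Lorentzian polynomial, as conjectured by Wang, Zhang and Zhang. The coefficient of $x^\alpha$ in $s^{(k)}_\lambda$ is shown to be the integral, over a Schubert variety in the affine Grassmannian of $SL_{k+1}$, of a product of Segre classes of a subbundle of a trivial bundle. The normalized polynomial is therefore a partial derivative of the volume polynomial of nef divisors on an irreducible projective variety. The same argument applies to every irreducible closed subvariety of a finite Grassmannian or of the affine Grassmannian. We deduce a log-concavity inequality for the coefficients of $s^{(k)}_\lambda$ and a description of its support, and we show that for $k\ge2$ the result does not extend to nonnegative combinations of $k$-Schur functions.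
\end{abstract}

\section{Introduction}\label{sec:intro}

By a theorem of Huh, Matherne, M\'esz\'aros and St.~Dizier, a Schur polynomial becomes a Lorentzian polynomial once each monomial $x^\alpha$ is divided by $\alpha!$. This paper proves the same statement for $k$-Schur polynomials. We first recall the two notions involved.

\subsection{Lorentzian polynomials and normalization}

Let $\mathbb{N}=\{0,1,2,\dots\}$ and let $\epsilon_1,\dots,\epsilon_n$ be the unit vectors of $\mathbb{Z}^n$. For $\alpha\in\mathbb{N}^n$ write $|\alpha|=\sum_i\alpha_i$, $\alpha!=\prod_i\alpha_i!$, $x^\alpha=\prod_i x_i^{\alpha_i}$ and $\partial^\alpha=\prod_i\partial_i^{\alpha_i}$. The support of $f=\sum_\alpha c_\alpha x^\alpha$ is the set of $\alpha$ with $c_\alpha\ne0$. A set $J\subseteq\mathbb{Z}^n$ is \emph{M-convex} if for all $\alpha,\beta\in J$ and every $i$ with $\alpha_i>\beta_i$ there is a $j$ with $\alpha_j<\beta_j$ and $\alpha-\epsilon_i+\epsilon_j\in J$.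

\begin{definition}\label{def:lorentzian}
A homogeneous polynomial $f\in\mathbb{R}[x_1,\dots,x_n]$ of degree $d$ with nonnegative coefficients is \emph{Lorentzian} if
\begin{itemize}
\item $d\le1$; or
\item $d=2$, the support of $f$ is M-convex, and the Hessian matrix of $f$ has at most one positive eigenvalue; or
\item $d\ge3$, the support of $f$ is M-convex, and every $\partial_if$ is Lorentzian.
\end{itemize}
The zero polynomial is Lorentzian.
\end{definition}

This agrees with the definition of Br\"and\'en and Huh by \cite[Theorem~2.25]{BH}. Partial derivatives and nonnegative multiples of Lorentzian polynomials are Lorentzian, directly from Definition~\ref{def:lorentzian}.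

The \emph{normalization} of $f=\sum_\alpha c_\alpha x^\alpha$ is $N(f)=\sum_\alpha c_\alpha x^\alpha/\alpha!$. Its purpose is to let differentiation shift the coefficients without rescaling them:
\begin{equation}\label{eq:shift}
\partial^\gamma N(f)=\sum_{\delta\in\mathbb{N}^n}c_{\gamma+\delta}\,\frac{x^\delta}{\delta!}.
\end{equation}
If $f$ has degree $d$ and $|\gamma|=d-2$, the Hessian of $\partial^\gamma N(f)$ is the matrix $(c_{\gamma+\epsilon_i+\epsilon_j})_{i,j}$. So the Lorentzian property of $N(f)$ is a condition on the support of $f$ together with a signature condition on matrices whose entries are coefficients of $f$ itself. For $2\times2$ matrices the signature condition is an inequality: if $a,c\ge0$, then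
\begin{equation}\label{eq:twobytwo}
\begin{pmatrix}a&b\\ b&c\end{pmatrix}\ \text{has at most one positive eigenvalue}\quad\Longleftrightarrow\quad b^2\ge ac .
\end{equation}
Indeed, if $ac-b^2>0$ the eigenvalues have the same sign and nonnegative sum, so both are positive; if $ac-b^2\le0$ their product is not positive.

\begin{example}\label{ex:twovar}
Let $f=\sum_{a=0}^dc_ax^ay^{d-a}$ with $c_a\ge0$. A set of points $(a,d-a)$ is M-convex exactly when the values of $a$ are consecutive. By \eqref{eq:shift} and \eqref{eq:twobytwo}, $N(f)$ is Lorentzian if and only if the nonzero $c_a$ occupy consecutive positions and $c_a^2\ge c_{a-1}c_{a+1}$ for $0<a<d$. The normalization matters: $N(x^2+xy+y^2)=(x+y)^2/2$ is Lorentzian, while the Schur polynomial $x^2+xy+y^2$ has a positive definite Hessian.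
\end{example}

\subsection{$k$-Schur functions}

Fix a positive integer $k$. A partition $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ is \emph{$k$-bounded} if $\lambda_1\le k$. Let $\mathrm{Par}^k(d)$ be the set of $k$-bounded partitions of $d$ and $\mathrm{Par}^k=\bigcup_d\mathrm{Par}^k(d)$. A \emph{$(k+1)$-core} is a partition with no cell of hook length $k+1$. Recording, row by row, the number of cells of hook length at most $k$ defines the bijection of Lapointe and Morse from $(k+1)$-cores to $k$-bounded partitions; its inverse is written $\lambda\mapsto\mathfrak{c}(\lambda)$. Thus $\mathfrak{c}(\lambda)$ has $|\lambda|$ cells of hook length at most $k$. The cell in row $i$ and column $j$ has \emph{residue} $j-i \bmod (k+1)$.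

Let $\gamma$ be a $(k+1)$-core with $d$ cells of hook length at most $k$, and let $\alpha=(\alpha_1,\dots,\alpha_r)$ be a composition of $d$. A \emph{semistandard $k$-tableau} of shape $\gamma$ and $k$-weight $\alpha$ is a filling of the cells of $\gamma$ with $1,\dots,r$ such that rows weakly increase, columns strictly increase, and for each $i$ the cells containing $i$ carry exactly $\alpha_i$ distinct residues. For $\lambda,\mu\in\mathrm{Par}^k(d)$, the \emph{$k$-Kostka number} $K^{(k)}_{\mu,\lambda}$ counts the semistandard $k$-tableaux of shape $\mathfrak{c}(\mu)$ and $k$-weight $\lambda$. It is known that $K^{(k)}_{\lambda,\lambda}=1$ and that $K^{(k)}_{\mu,\lambda}=0$ unless $\mu\trianglerighteq\lambda$ in dominance order. The \emph{$k$-Schur functions} $s^{(k)}_\lambda$, $\lambda\in\mathrm{Par}^k$, are defined by inverting the unitriangular system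
\begin{equation}\label{eq:system}
h_\lambda=s^{(k)}_\lambda+\sum_{\mu\rhd\lambda}K^{(k)}_{\mu,\lambda}\,s^{(k)}_\mu\qquad(\lambda\in\mathrm{Par}^k),
\end{equation}
where $h_\lambda=h_{\lambda_1}h_{\lambda_2}\cdots$ is the complete homogeneous symmetric function and $\mu$ runs over $k$-bounded partitions. They form a basis of $\Lambda_{(k)}=\mathbb{Z}[h_1,\dots,h_k]$. The \emph{$k$-Schur polynomial} is the restriction $s^{(k)}_\lambda(x_1,\dots,x_n)$ to finitely many variables.

\begin{example}\label{ex:kschur}
\emph{(a) Maximal partitions.} If no $k$-bounded partition strictly dominates $\lambda$, then $s^{(k)}_\lambda=h_\lambda$. In particular $s^{(k)}_{(i)}=h_i$ for $i\le k$, and $s^{(1)}_{(1^d)}=h_1^d$.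

\emph{(b) Small degree.} If $d\le k$, then $s^{(k)}_\lambda=s_\lambda$ for every partition $\lambda$ of $d$. To see this, let $\mu$ be a partition of $d$. All its hook lengths are at most $k$, so $\mathfrak{c}(\mu)=\mu$, and the numbers $j-i$ take at most $k$ consecutive values on $\mu$. Two cells with the same entry in a semistandard filling lie on different diagonals, hence have different residues. So $K^{(k)}_{\mu,\lambda}$ is the ordinary Kostka number $K_{\mu,\lambda}$, and \eqref{eq:system} is the expansion $h_\lambda=\sum_\mu K_{\mu,\lambda}s_\mu$.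

\emph{(c) A case in between.} Let $k=2$, $d=3$. The $3$-core $(3,1)$ has hook lengths $4,2,1$ and $1$, so $\mathfrak{c}(2,1)=(3,1)$; its residues are $0,1,2$ in the first row and $2$ in the second. The only filling in which each of $1,2,3$ carries one residue has rows $1\,2\,3$ and $3$. Hence $s^{(2)}_{(1,1,1)}=h_1^3-h_2h_1=h_1e_2=s_{(2,1)}+s_{(1,1,1)}$.
\end{example}

For $k\ge d$, part (b) and the theorem on Schur polynomials show that $N(s^{(k)}_\lambda)$ is Lorentzian. At the other end, $k=1$ and $n=2$, the coefficients of $h_1^d$ are the binomial coefficients, which are log-concave, so Example~\ref{ex:twovar} applies. It is natural to ask whether the property holds for all $k$, and Wang, Zhang and Zhang \cite{WZZ} conjectured that it does: for every $\lambda\in\mathrm{Par}^k(d)$ and every $n\ge1$, the polynomial $N(s^{(k)}_\lambda(x_1,\dots,x_n))$ is Lorentzian. Our main result confirms this.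

\begin{theorem}\label{thm:main}
For all $k\ge1$, $\lambda\in\mathrm{Par}^k(d)$ and $n\ge1$, the polynomial $N(s^{(k)}_\lambda(x_1,\dots,x_n))$ is Lorentzian.
\end{theorem}

\subsection{The method}

Two obstacles stand in the way of a direct attack. The definition \eqref{eq:system} produces $s^{(k)}_\lambda$ as a signed combination of the $h_\mu$, in which even the nonnegativity of the coefficients is hidden. And an expansion in Schur functions with nonnegative coefficients is not enough, because the Lorentzian property is not preserved by sums: $s_{(4)}+s_{(2,2)}$ in two variables has the coefficients $1,1,2,1,1$, which are not log-concave. One needs a reason for $s^{(k)}_\lambda$ to behave like a single object.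

That reason is Lam's theorem, by which $s^{(k)}_\lambda$ represents the class of an irreducible projective variety $X_\lambda$, a Schubert variety in the affine Grassmannian of $SL_{k+1}$. We show (Proposition~\ref{prop:coeff}) that
\[
[x^\alpha]\,s^{(k)}_\lambda=\int_{X_\lambda}s_{\alpha_1}(E)\cdots s_{\alpha_n}(E),
\]
where the $s_i(E)$ are the Segre classes of a subbundle $E$ of a trivial bundle. Such integrals are intersection numbers of nef divisors on an iterated projective bundle over $X_\lambda$ (Section~\ref{sec:segre}), and the generating polynomial of those intersection numbers is Lorentzian by Br\"and\'en and Huh. Section~\ref{sec:surface} works out the formula by hand for $k=1$, $\lambda=(1,1)$. Sections~\ref{sec:gr} and~\ref{sec:formula} prove it in general.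

The argument uses only that $X_\lambda$ is irreducible. Theorem~\ref{thm:general} extends the result to all irreducible closed subvarieties of finite Grassmannians and of the affine Grassmannian, Corollary~\ref{cor:coeff} draws consequences for the coefficients and the support of $s^{(k)}_\lambda$, and Proposition~\ref{prop:limit} shows that irreducibility cannot be dropped.

\section{Segre classes and volume polynomials}\label{sec:segre}

Varieties are over $\mathbb{C}$, and (co)homology has integer coefficients. If $X$ is an irreducible projective variety of dimension $d$ and $u\in H^*(X)$, then $\int_Xu$ is the pairing of $u$ with the fundamental class $[X]\in H_{2d}(X)$; only the part of $u$ in degree $2d$ contributes. For a polynomial in Chern classes of algebraic vector bundles this number equals the degree computed in the Chow group, because the cycle map commutes with proper pushforward and with Chern classes. If $g\colon X'\to X$ is a birational morphism of irreducible projective varieties, then $g_*[X']=[X]$, so $\int_{X'}g^*u=\int_Xu$. In characteristic $0$, a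 surjective morphism that is injective over a dense open set is birational.

For a vector bundle $E$ of rank $r\ge1$ on $X$ put $c_z(E)=\sum_ic_i(E)z^i$. The \emph{Segre classes} $s_i(E)$ are defined by
\[
s_z(E)=\sum_{i\ge0}s_i(E)z^i=c_z(E)^{-1},
\]
with $s_i(E)=0$ for $i<0$. Both series are multiplicative in short exact sequences, equal $1$ for a trivial bundle, and satisfy $c_z(E^*)=c_{-z}(E)$ and $s_z(E^*)=s_{-z}(E)$. Let $\pi\colon\mathbb{P}(E)\to X$ be the bundle of lines in $E$, let $\mathcal{O}(1)$ be the dual of its tautological line subbundle $\mathcal{O}(-1)$, and let $\xi=c_1(\mathcal{O}(1))$. Then \cite[Ch.~3]{FulIT}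
\begin{equation}\label{eq:segre}
\pi_*\bigl(\xi^{\,j}\cap\pi^*a\bigr)=s_{j-r+1}(E)\cap a
\end{equation}
for every cycle class $a$ on $X$. Segre classes are thus the shadows on $X$ of powers of one divisor class.

A divisor is \emph{nef} if it has nonnegative degree on every curve. The pullback of the hyperplane class under a morphism to a projective space is base-point free, and hence nef. We use the following two results.

\begin{theorem}[Br\"and\'en--Huh]\label{thm:BH}
\leavevmode
\begin{enumerate}
\item[(a)] \cite[Theorem~4.6]{BH} If $\xi_1,\dots,\xi_n$ are classes of nef divisors on an irreducible projective variety $Y$, then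
$\sum_{|\beta|=\dim Y}\frac{x^\beta}{\beta!}\int_Y\xi_1^{\beta_1}\cdots\xi_n^{\beta_n}$ is Lorentzian.
\item[(b)] \cite[Theorem~2.10]{BH} Setting some of the variables of a Lorentzian polynomial equal to $0$ gives a Lorentzian polynomial.
\end{enumerate}
\end{theorem}

The polynomial in (a) is the volume polynomial $\int_Y(\sum_ix_i\xi_i)^{\dim Y}$ divided by $(\dim Y)!$. To apply (a) to a product of $n$ Segre classes we need $n$ independent copies of the divisor $\xi$, so we take a fiber product of $n$ copies of $\mathbb{P}(E)$.

\begin{proposition}\label{prop:criterion}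
Let $X$ be an irreducible projective variety of dimension $d$, and let $E\subset X\times V$ be a subbundle of rank $r\ge1$ of a trivial bundle. For every $n\ge1$,
\[
P_{X,E}(x_1,\dots,x_n)=\sum_{|\alpha|=d}\frac{x^\alpha}{\alpha!}\int_Xs_{\alpha_1}(E)\cdots s_{\alpha_n}(E)
\]
is Lorentzian.
\end{proposition}

\begin{proof}
Let $Y=\mathbb{P}(E)\times_X\cdots\times_X\mathbb{P}(E)$ with $n$ factors. It is closed in $X\times\mathbb{P}(V)^n$, and Zariski-locally over $X$ it is a product with $(\mathbb{P}^{r-1})^n$. Hence $Y$ is an irreducible projective variety of dimension $d+n(r-1)$. Let $\xi_i$ be the pullback of $\xi$ from the $i$-th factor. Since $E\subset X\times V$, the tautological line bundle of $\mathbb{P}(E)$ is pulled back from $\mathbb{P}(V)$. So $\xi_i$ is the pullback of the hyperplane class under the $i$-th map $Y\to\mathbb{P}(V)$, and it is nef.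

Forgetting the last factor presents $Y$ as the bundle of lines in the pullback of $E$ to the fiber product of the first $n-1$ factors, and $\xi_1,\dots,\xi_{n-1}$ are pulled back from there. By the projection formula and \eqref{eq:segre}, pushing forward replaces $\xi_n^{\beta_n}$ by $s_{\beta_n-r+1}(E)$. Repeating this $n$ times gives
\[
\int_Y\xi_1^{\beta_1}\cdots\xi_n^{\beta_n}=\int_X\prod_{i=1}^ns_{\beta_i-r+1}(E).
\]
By Theorem~\ref{thm:BH}(a), $\sum_\beta\frac{x^\beta}{\beta!}\int_X\prod_is_{\beta_i-r+1}(E)$ is Lorentzian. Apply $\partial_1^{\,r-1}\cdots\partial_n^{\,r-1}$. By \eqref{eq:shift} this shifts every index $\beta_i$ down by $r-1$, and the result is $P_{X,E}$.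
\end{proof}

The embedding in a trivial bundle is used only for nefness, and some such positivity is necessary: for $E=\mathcal{O}(1)$ on $\mathbb{P}^1$ one gets $P_{X,E}=-(x_1+\dots+x_n)$. Irreducibility of $X$ is used only to make $Y$ irreducible; Section~\ref{sec:limit} shows what happens without it.

\begin{example}\label{ex:projective}
Let $X=\mathbb{P}^i$ with hyperplane class $\xi$ and $E=\mathcal{O}(-1)$. Then $c_z(E)=1-z\xi$, and
\begin{equation}\label{eq:hi}
\int_{\mathbb{P}^i}\prod_{j=1}^ns_{z_j}(E)=\int_{\mathbb{P}^i}\prod_{j=1}^n\frac1{1-z_j\xi}=h_i(z_1,\dots,z_n).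
\end{equation}
So $P_{X,E}=N(h_i)=(x_1+\dots+x_n)^i/i!$. The generators $h_i$ of $\Lambda_{(k)}$ will enter the proof in exactly this way.
\end{example}

\section{The smallest case: a surface for $k=1$}\label{sec:surface}

The first $k$-Schur function that is not a Schur function is $s^{(1)}_{(1,1)}=h_1^2$. We exhibit a surface $X$ and a bundle $S$ on it with $P_{X,S}=N(h_1^2)$; Example~\ref{ex:identify} will identify $X$ with the Schubert variety $X_{(1,1)}$.

Let $V$ be a $4$-dimensional space with an operator $t$ whose kernel and image are the same plane $U$. Let $X$ be the variety of planes $L\subset V$ with $tL\subset L$, and let $S\subset X\times V$ be the bundle with fiber $L$. For $L\in X$ we have $tL\subset L\cap U$. This forces $L\cap U\ne0$, since otherwise $tL=0$ and $L=U$. So either $L=U$, or $l=L\cap U$ is a line and $l\subset L\subset t^{-1}(l)$. Conversely, if $l\subset U$ is a line and $l\subset L\subset t^{-1}(l)$, then $tL\subset l\subset L$. Let $W$ be the rank-$2$ bundle on $\mathbb{P}(U)=\mathbb{P}^1$ with fiber $t^{-1}(l)/l$. The map $\mathbb{P}(W)\to X$,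 $(l,L/l)\mapsto L$, is surjective, and injective away from the point $U$. Hence $X$ is an irreducible surface, and integrals over $X$ can be computed on $\mathbb{P}(W)$.

On $\mathbb{P}(W)$ the bundle $S$ has the line subbundle $l$ with quotient $L/l=\mathcal{O}(-1)$. With $a=-c_1(l)$ and $b=-c_1(L/l)$,
\[
s_z(S)=\frac1{1-za}\cdot\frac1{1-zb}.
\]
The class $a$ is pulled back from the point class of $\mathbb{P}^1$, so $\int a^2=0$, and $\int ab=1$ by \eqref{eq:segre}. The bundle $W$ has the subbundle $U/l$, of degree $1$, with quotient $t^{-1}(l)/U\cong l$, of degree $-1$. So $c_1(W)=0$ and $\int b^2=\int_{\mathbb{P}^1}s_1(W)=0$. Therefore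
\[
\int_X\prod_{j=1}^ns_{z_j}(S)=\int_{\mathbb{P}(W)}\bigl(h_2(z)\,a^2+h_1(z)^2\,ab+h_2(z)\,b^2\bigr)=h_1(z_1,\dots,z_n)^2 .
\]
The coefficient of $z^\alpha$ on the left is $\int_X\prod_js_{\alpha_j}(S)$, so $P_{X,S}=N(h_1^2)$, and Proposition~\ref{prop:criterion} says that this polynomial is Lorentzian. As a check, its Hessian has $1$ on the diagonal and $2$ elsewhere, with eigenvalues $2n-1$ (once) and $-1$.

The computation succeeded because the Segre series split into two factors, each contributing the answer $h_1$ of Example~\ref{ex:projective} for $\mathbb{P}^1$. In general there is no convenient resolution of $X_\lambda$ on which to compute. Its role is taken by a product on the homology of the affine Grassmannian: the Segre series is multiplicative for that product, and the homology ring is generated by classes of projective spaces.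

\section{The affine Grassmannian}\label{sec:gr}

\subsection{Lattices}

Put $\ell=k+1$. Let $v_1,\dots,v_\ell$ be the standard basis of $\mathbb{C}^\ell$ and $L_0=\mathbb{C}[t]^\ell\subset\mathbb{C}[t,t^{-1}]^\ell$. For $p\ge1$ let $V_p=t^{-p}L_0/t^pL_0$, a space of dimension $2\ell p$, and
\[
\mathrm{Gr}_p=\{L:\ t^pL_0\subset L\subset t^{-p}L_0,\ \ tL\subset L,\ \ \dim L/t^pL_0=\ell p\}.
\]
With its reduced structure this is a closed subvariety of the Grassmannian $G(\ell p,V_p)$ of $\ell p$-dimensional subspaces of $V_p$. We have $\mathrm{Gr}_p\subset\mathrm{Gr}_{p+1}$, because $\dim t^pL_0/t^{p+1}L_0=\ell$. The union $\mathrm{Gr}=\bigcup_p\mathrm{Gr}_p$ is the affine Grassmannian of $SL_\ell$, and $H_*(\mathrm{Gr})=\varinjlim H_*(\mathrm{Gr}_p)$.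

It is convenient to number the monomial basis of $\mathbb{C}[t,t^{-1}]^\ell$ by the integers. Put $u_{j-\ell-\ell i}=t^iv_j$ for $1\le j\le\ell$ and $i\in\mathbb{Z}$, so that
\[
\dots,\quad u_{-1}=v_{\ell-1},\quad u_0=v_\ell,\quad u_1=t^{-1}v_1,\quad u_2=t^{-1}v_2,\quad\dots,\qquad tu_a=u_{a-\ell}.
\]
Let $L_a$ be the span of the $u_b$ with $b\le a$. For $a=0$ this is the lattice $L_0$ above, and $tL_a=L_{a-\ell}$. The condition $\dim L/t^pL_0=\ell p$ says that $\dim L/L_a=-a$ for one, equivalently every, $a\le-\ell p$.

\subsection{Schubert varieties}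

Let $I\subset SL_\ell(\mathbb{C}[t])$ be the Iwahori subgroup of matrices that are upper triangular modulo $t$. It preserves every $L_a$, and hence acts on each $\mathrm{Gr}_p$. For $j\in\mathbb{Z}/\ell$ let $\tau_j$ be the linear map that interchanges $u_a$ and $u_{a+1}$ for all $a\equiv j\pmod\ell$ and fixes the other basis vectors. It commutes with $t$ and preserves $L_a$ for $a\not\equiv j$, so it acts on $\mathrm{Gr}$. The $\tau_j$ are the simple reflections of the affine Weyl group, and $\tau_0$ is the only one that moves $L_0$. For $w$ in this group, the \emph{Schubert variety} $X(w)$ is the closure of the orbit $I\cdot wL_0$. It is an irreducible projective variety contained in some $\mathrm{Gr}_p$, and the fundamental classes of the distinct Schubert varieties form a basis of $H_*(\mathrm{Gr})$.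

\subsection{Loops and the Pontryagin product}

Let $\Omega$ be the group of based Laurent-polynomial loops in $SU(\ell)$: matrices $g=\sum_jg_jt^j\in SL_\ell(\mathbb{C}[t,t^{-1}])$ with $g(t)$ unitary for $|t|=1$ and $g(1)$ the identity. By \cite[Ch.~8]{PS}, the map $g\mapsto gL_0$ is a homeomorphism $\Omega\to\mathrm{Gr}$, and the inclusion of $\Omega$ in the loop group $\Omega SU(\ell)$ is a homomorphism and a homotopy equivalence. The \emph{Pontryagin product} on $H_*(\mathrm{Gr})=H_*(\Omega SU(\ell))$ is therefore $ab=\mathrm{m}_*(a\times b)$, where $\mathrm{m}$ is the multiplication of $\Omega$. Its unit is the class of a point.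

Let $\Omega_p\subset\Omega$ be the preimage of $\mathrm{Gr}_p$; we identify the two spaces. For $g\in\Omega_p$ we have $gL_0\subset t^{-p}L_0$ and $g^{-1}L_0\subset t^{-p}L_0$. Unitarity gives $g^{-1}=\sum_jg_j^*t^{-j}$, where $g_j^*$ is the conjugate transpose. Hence $g_j=0$ for $|j|>p$, and the finitely many coefficients of $g^{-1}$ depend continuously on $g\in\Omega_p$.

\subsection{Lam's theorem}

The affine Dynkin diagram has its nodes labeled by $\mathbb{Z}/\ell$, and once node $0$ is fixed the labeling is unique up to $j\mapsto-j$. We state the theorem so that it covers both labelings, and the proof below treats both.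

\begin{theorem}[Lam {\cite[main theorem]{Lam08}}; see also \cite{LLMSSZ}]\label{thm:lam}
There are a ring isomorphism $\theta\colon\Lambda_{(k)}\to H_*(\mathrm{Gr})$ and a sign $\varepsilon\in\{+,-\}$ such that $\theta(s^{(k)}_\lambda)$ is the fundamental class $[X_\lambda]$ of a Schubert variety of complex dimension $|\lambda|$ for every $\lambda\in\mathrm{Par}^k$, and
\[
\theta(h_i)=\bigl[X(\tau_{\varepsilon(i-1)}\cdots\tau_{\varepsilon1}\tau_0)\bigr]\qquad(1\le i\le k).
\]
\end{theorem}

Lam's $k$-Schur functions are defined as the basis of $\Lambda_{(k)}$ dual to the affine Schur functions, and the affine Schur function indexed by $\lambda$ equals $\sum_\mu K^{(k)}_{\lambda,\mu}m_\mu$ \cite{LM05,Lam06}, with $m_\mu$ the monomial symmetric function. For the Hall inner product $\langle h_\mu,m_\nu\rangle=\delta_{\mu\nu}$, so the coefficient of the dual basis element indexed by $\lambda$ in $h_\mu$ is $K^{(k)}_{\lambda,\mu}$. This is the system \eqref{eq:system}, and the two definitions agree.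

\section{The coefficient formula}\label{sec:formula}

Theorem~\ref{thm:lam} identifies two rings, but it does not mention the variables $x_1,\dots,x_n$. We must describe the evaluation $f\mapsto f(x_1,\dots,x_n)$ in terms of $H_*(\mathrm{Gr})$. Evaluation is a ring homomorphism, so it suffices to find a geometric homomorphism out of $H_*(\mathrm{Gr})$ with the right values on the generators $\theta(h_i)$. Pairing with a cohomology class is a homomorphism when the class is multiplicative under $\mathrm{m}^*$. We find such a class, and then compute it on the generators.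

\subsection{Multiplicativity of the tautological bundle}

On $\mathrm{Gr}_p$ let $S_p\subset\mathrm{Gr}_p\times V_p$ be the tautological subbundle, with fiber $L/t^pL_0$, and let $Q_p=V_p/S_p$, with fiber $t^{-p}L_0/L$. Then $Q_p^*$ is a subbundle of the trivial bundle $V_p^*$. Since $c_z(S_p)c_z(Q_p)=1$,
\begin{equation}\label{eq:twoseries}
s_z(S_p)=c_z(S_p)^{-1},\qquad s_z(Q_p^*)=c_{-z}(Q_p)^{-1}=c_{-z}(S_p).
\end{equation}

\begin{lemma}\label{lem:mult}
\leavevmode
\begin{enumerate}
\item[(a)] The restriction of $c_z(S_{p+1})$ to $\mathrm{Gr}_p$ is $c_z(S_p)$.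
\item[(b)] Multiplication maps $\Omega_p\times\Omega_q$ to $\Omega_{p+q}$, and $\mathrm{m}^*c_z(S_{p+q})=\mathrm{pr}_1^*c_z(S_p)\cdot\mathrm{pr}_2^*c_z(S_q)$.
\end{enumerate}
Both statements also hold for the series $s_z(S_p)$ and $s_z(Q_p^*)$.
\end{lemma}

\begin{proof}
(a) On $\mathrm{Gr}_p$, the bundle $S_{p+1}$ contains the trivial bundle $t^pL_0/t^{p+1}L_0$ with quotient $S_p$.

(b) Let $g_1\in\Omega_p$ and $g_2\in\Omega_q$. Since $g_1$ commutes with $t$,
\[
t^{p+q}L_0\ \subset\ t^qg_1L_0=g_1t^qL_0\ \subset\ g_1g_2L_0\ \subset\ g_1t^{-q}L_0=t^{-q}g_1L_0\ \subset\ t^{-p-q}L_0 .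
\]
So $g_1g_2\in\Omega_{p+q}$. The fiber of $\mathrm{m}^*S_{p+q}$ at $(g_1,g_2)$ is $g_1g_2L_0/t^{p+q}L_0$, and the chain above suggests cutting it at $g_1t^qL_0$. Because $g_1^{-1}L_0\subset t^{-p}L_0$, the operator $g_1^{-1}$ induces a linear map
\[
V_{p+q}=t^{-p-q}L_0/t^{p+q}L_0\longrightarrow t^{-2p-q}L_0/t^qL_0
\]
between fixed finite-dimensional spaces, depending continuously on $g_1$. It maps $g_1g_2L_0/t^{p+q}L_0$ onto $g_2L_0/t^qL_0$, the fiber of $\mathrm{pr}_2^*S_q$, with kernel $g_1t^qL_0/t^{p+q}L_0$. Multiplication by $t^{-q}$ identifies this kernel with $g_1L_0/t^pL_0$, the fiber of $\mathrm{pr}_1^*S_p$. We obtain an exact sequence of topological vector bundles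
\[
0\to\mathrm{pr}_1^*S_p\to\mathrm{m}^*S_{p+q}\to\mathrm{pr}_2^*S_q\to0
\]
on $\Omega_p\times\Omega_q$, and the Whitney formula gives (b). The last sentence follows from \eqref{eq:twoseries}.
\end{proof}

Only the continuity of $\mathrm{m}$ is available here, and only an identity between cohomology classes is extracted from it. The algebraic input, nefness, will be used on the variety $X_\lambda$ alone.

\subsection{The generators are projective spaces}

For $1\le i\le k$ put
\begin{align*}
P_i^+&=\{L:\ L_{-1}\subset L\subset L_i,\ \dim L/L_{-1}=1\},\\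
P_i^-&=\{L:\ L_{-i}\subset L\subset L_1,\ \dim L_1/L=1\}.
\end{align*}
These are the lines in $L_i/L_{-1}$ and the hyperplanes in $L_1/L_{-i}$, so both are isomorphic to $\mathbb{P}^i$; let $\xi$ be the hyperplane class.

\begin{lemma}\label{lem:generators}
Let $1\le i\le k$ and $p\ge1$. Then $P_i^+$ and $P_i^-$ lie in $\mathrm{Gr}_1$, and
\begin{align*}
X(\tau_{i-1}\cdots\tau_1\tau_0)&=P_i^+, & s_z(S_p)|_{P_i^+}&=(1-z\xi)^{-1},\\
X(\tau_{-(i-1)}\cdots\tau_{-1}\tau_0)&=P_i^-, & s_z(Q_p^*)|_{P_i^-}&=(1-z\xi)^{-1}.
\end{align*}
\end{lemma}

\begin{proof}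
\emph{The space $P_i^+$.} For $L\in P_i^+$ we have $tL\subset tL_i=L_{i-\ell}\subset L_{-1}\subset L$, because $i\le\ell-1$. Also $L_{-\ell}\subset L\subset L_\ell$ and $\dim L/L_{-\ell}=(\ell-1)+1=\ell$. So $P_i^+\subset\mathrm{Gr}_1$. It is closed, and $I$-stable because $I$ preserves each $L_a$.

The reflection $\tau_0$ sends $L_0$ to $L_{-1}+\langle u_1\rangle$. For $1\le j\le\ell-2$, $\tau_j$ preserves $L_{-1}$, as $-1\not\equiv j$, and sends $u_j$ to $u_{j+1}$. Hence $\tau_{i-1}\cdots\tau_1\tau_0L_0=L_{-1}+\langle u_i\rangle\in P_i^+$. Given $c_0,\dots,c_{i-1}\in\mathbb{C}$, let $g$ fix $v_j$ for $j\ne i$ and send $v_i$ to $v_i+\sum_{j=1}^{i-1}c_jv_j+c_0tv_\ell$. Its matrix differs from the identity only in off-diagonal entries of column $i$, as $i\ne\ell$, so $\det g=1$; and $g$ is upper triangular modulo $t$. Thus $g\in I$, and $g$ sends $L_{-1}+\langle u_i\rangle$ to $L_{-1}+\langle u_i+\sum_{j=0}^{i-1}c_ju_j\rangle$. These points form a dense affine chart of $P_i^+$, so $P_i^+$ is the orbit closure.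

On $P_i^+$, the bundle $S_p$ contains the trivial bundle $L_{-1}/t^pL_0$ with quotient $L/L_{-1}=\mathcal{O}(-1)$. So $c_z(S_p)=1-z\xi$.

\emph{The space $P_i^-$.} For $L\in P_i^-$ we have $tL\subset L_{1-\ell}\subset L_{-i}\subset L$, again because $i\le\ell-1$, and $\dim L/L_{-\ell}=(\ell+1)-1=\ell$. So $P_i^-$ is a closed $I$-stable subset of $\mathrm{Gr}_1$.

For $b\le0$ let $M_b$ be the span of the $u_a$ with $a\le1$, $a\ne b$. Then $\tau_0L_0=M_0$. For $1\le j\le\ell-2$, $\tau_{-j}$ preserves $L_1$, as $1\not\equiv-j$, and interchanges the indices $-j$ and $1-j$, so it sends $M_{1-j}$ to $M_{-j}$. Hence $\tau_{-(i-1)}\cdots\tau_{-1}\tau_0L_0=M_{1-i}\in P_i^-$. Put $j_0=\ell+1-i$, so that $2\le j_0\le\ell$ and $u_{1-i}=v_{j_0}$. Given numbers $c_a$ for $1-i<a\le1$, let $g$ send $v_{\ell+a}$ to $v_{\ell+a}+c_av_{j_0}$ for $1-i<a\le0$, send $v_1$ to $v_1+c_1tv_{j_0}$, and fix the other $v_j$. Its matrix differs from the identity only in off-diagonal entries of row $j_0$ and is upper triangular modulo $t$, so $g\in I$. It sends $M_{1-i}$ to $L_{-i}+\langle u_a+c_au_{1-i}:1-i<a\le1\rangle$.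 These are all the hyperplanes in $L_1/L_{-i}$ that do not contain $u_{1-i}$, a dense affine chart of $P_i^-$.

On $P_i^-$, the bundle $Q_p$ contains the line bundle $L_1/L$ with trivial quotient $t^{-p}L_0/L_1$. The dual $(L_1/L)^*\subset(L_1/L_{-i})^*$ is the tautological line bundle $\mathcal{O}(-1)$ of the space of hyperplanes. So $c_z(Q_p^*)=1-z\xi$.
\end{proof}

The bound $i\le k$ entered through stability under $t$. It is sharp: for $i=\ell$ the space $L_{-1}+\langle u_\ell\rangle$ does not contain $tu_\ell=u_0$. This matches the absence of $h_{k+1}$ from $\Lambda_{(k)}$.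

\subsection{Evaluation as an integral}

Let $\varepsilon$ be the sign in Theorem~\ref{thm:lam}. Define $E=E_p$ on $\mathrm{Gr}_p$ by $E_p=S_p$ if $\varepsilon=+$ and $E_p=Q_p^*$ if $\varepsilon=-$. In both cases $E_p$ is a subbundle of rank $\ell p\ge1$ of a trivial bundle. Write $\sigma(z)=s_z(E_p)$. By Lemma~\ref{lem:mult}(a) these series are compatible as $p$ varies, so
\[
\Psi\colon H_*(\mathrm{Gr})\to\mathbb{Z}[z_1,\dots,z_n],\qquad\Psi(a)=\Bigl\langle\prod_{j=1}^n\sigma(z_j),\,a\Bigr\rangle,
\]
is a well-defined additive map. Expanding the product, for an irreducible closed $Z\subset\mathrm{Gr}_p$ we get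
\begin{equation}\label{eq:psi}
\Psi([Z])=\sum_{\alpha\in\mathbb{N}^n}z^\alpha\int_Zs_{\alpha_1}(E)\cdots s_{\alpha_n}(E),\qquad\text{so}\qquad N\bigl(\Psi([Z])\bigr)=P_{Z,E}.
\end{equation}

\begin{proposition}\label{prop:coeff}
For every $f\in\Lambda_{(k)}$ and $n\ge1$ we have $\Psi(\theta(f))=f(z_1,\dots,z_n)$. In particular, for all $\lambda\in\mathrm{Par}^k$,
\[
s^{(k)}_\lambda(z_1,\dots,z_n)=\sum_{\alpha\in\mathbb{N}^n}z^\alpha\int_{X_\lambda}s_{\alpha_1}(E)\cdots s_{\alpha_n}(E).
\]
\end{proposition}

\begin{proof}
Put $u=\prod_j\sigma(z_j)$. Its coefficients have even cohomological degree, so they commute and no signs arise in cross products. By Lemma~\ref{lem:mult}(b), $\mathrm{m}^*u=\mathrm{pr}_1^*u\cdot\mathrm{pr}_2^*u$ on $\Omega_p\times\Omega_q$. For $a\in H_*(\mathrm{Gr}_p)$ and $b\in H_*(\mathrm{Gr}_q)$,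
\[
\Psi(ab)=\langle u,\mathrm{m}_*(a\times b)\rangle=\langle\mathrm{pr}_1^*u\cdot\mathrm{pr}_2^*u,\ a\times b\rangle=\Psi(a)\Psi(b).
\]
The class of a point has $\Psi=1$, since $s_0(E)=1$. So $\Psi$ is a ring homomorphism. By Theorem~\ref{thm:lam}, Lemma~\ref{lem:generators} and \eqref{eq:hi}, $\Psi(\theta(h_i))=h_i(z_1,\dots,z_n)$ for $1\le i\le k$. The ring homomorphisms $\Psi\circ\theta$ and $f\mapsto f(z_1,\dots,z_n)$ agree on the generators of $\Lambda_{(k)}$, so they are equal. The last formula is the case $f=s^{(k)}_\lambda$, by \eqref{eq:psi}.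
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The Schubert variety $X_\lambda$ is an irreducible projective variety in some $\mathrm{Gr}_p$, and $E|_{X_\lambda}$ is a subbundle of positive rank of a trivial bundle. By Proposition~\ref{prop:coeff}, $N(s^{(k)}_\lambda(x_1,\dots,x_n))=P_{X_\lambda,E}$, which is Lorentzian by Proposition~\ref{prop:criterion}.
\end{proof}

\begin{example}\label{ex:identify}
Let $k=1$. The two labelings coincide, so we may take $E=S$. With $V=V_1$ and $U=L_0/tL_0$, the variety $\mathrm{Gr}_1$ is the surface $X$ of Section~\ref{sec:surface}. It contains $\tau_1\tau_0L_0=tL_0+\langle v_2,t^{-1}v_2\rangle$. The elements of $I$ fixing $v_1$ and sending $v_2$ to $v_2+(c_0+c_1t)v_1$ move this point to the pairwise distinct points $tL_0+\langle v_2+c_0v_1,\ t^{-1}v_2+c_0t^{-1}v_1+c_1v_1\rangle$, which are dense in the irreducible surface. So $X=X(\tau_1\tau_0)$. Since $(1,1)$ is the only $1$-bounded partition of $2$, there is only one Schubert surface, and $X=X_{(1,1)}$. The computation of Section~\ref{sec:surface} is a direct verification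 of Proposition~\ref{prop:coeff} in this case.
\end{example}

\section{Irreducible subvarieties of Grassmannians}\label{sec:general}

Nothing in Proposition~\ref{prop:criterion} is special to Schubert varieties. We now attach a symmetric function to any irreducible subvariety of a Grassmannian.

Let $\Lambda$ be the ring of symmetric functions with the Hall inner product, for which the Schur functions are orthonormal. For $\alpha\in\mathbb{N}^n$ put $h_\alpha=\prod_ih_{\alpha_i}$ and $e_\alpha=\prod_ie_{\alpha_i}$. The duality of $h_\mu$ and $m_\mu$ gives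
\begin{equation}\label{eq:extract}
[x^\alpha]f=\langle h_\alpha,f\rangle .
\end{equation}
The involution $\omega$ is the ring automorphism and isometry with $\omega h_i=e_i$ and $\omega s_\nu=s_{\nu'}$, where $\nu'$ is the conjugate partition. The operator $h_\beta^\perp$ is the adjoint of multiplication by $h_\beta$.

Let $G=G(r,V)$ with $0<r<\dim V$, with tautological subbundle $S$ and quotient bundle $Q$. Let $\phi\colon\Lambda\to H^*(G)$ be the ring map with $\phi(h_i)=c_i(Q)$. By Giambelli's formula \cite[\S9.4]{FulYT}, $\phi(s_\nu)$ is the class of a Schubert variety of codimension $|\nu|$ if $\nu$ has at most $r$ rows and $\dim V-r$ columns, and $\phi(s_\nu)=0$ otherwise. For an irreducible closed $X\subset G$ put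
\[
F_X=\sum_\nu a_\nu s_\nu,\qquad a_\nu=\int_X\phi(s_\nu).
\]
The $a_\nu$ are the coefficients of $[X]$ in the basis of Schubert varieties dual to the classes $\phi(s_\nu)$. By Kleiman's transversality theorem, $a_\nu$ counts the points in which $X$ meets a general translate of a Schubert variety of complementary dimension, so $a_\nu\ge0$ and $F_X$ is Schur-positive. Both sides of
\begin{equation}\label{eq:represent}
\langle f,F_X\rangle=\int_X\phi(f)\qquad(f\in\Lambda)
\end{equation}
are linear in $f$ and agree on Schur functions, so \eqref{eq:represent} holds for all $f$.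

\begin{theorem}\label{thm:general}
\leavevmode
\begin{enumerate}
\item[(1)] For every irreducible closed $X\subset G(r,V)$ and every $n$, both $N(F_X(x_1,\dots,x_n))$ and $N((\omega F_X)(x_1,\dots,x_n))$ are Lorentzian.
\item[(2)] If $Z\subset\mathrm{Gr}$ is an irreducible closed subvariety of some $\mathrm{Gr}_p$ and $[Z]=\sum_\lambda b_\lambda[X_\lambda]$, then $N\bigl(\sum_\lambda b_\lambda s^{(k)}_\lambda(x_1,\dots,x_n)\bigr)$ is Lorentzian for every $n$.
\item[(3)] If $X$ and $X'$ are as in \emph{(1)}, then $F_XF_{X'}=F_{X''}$ for some such $X''$; in particular $N(F_XF_{X'})$ is Lorentzian in any number of variables.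
\item[(4)] If $f$ is a symmetric function such that $N(f(x_1,\dots,x_n))$ is Lorentzian for every $n$, then $N((h_\beta^\perp f)(x_1,\dots,x_n))$ is Lorentzian for every composition $\beta$ and every $n$.
\item[(5)] Each $s^{(k)}_\lambda$ is of the form $F_X$ or $\omega F_X$ with $X$ as in \emph{(1)}.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) From $c_z(S)c_z(Q)=1$ we get $\phi(h_i)=c_i(Q)=s_i(S)$. By \eqref{eq:extract} and \eqref{eq:represent},
\begin{equation}\label{eq:FX}
[x^\alpha]F_X=\int_X\phi(h_\alpha)=\int_X\prod_is_{\alpha_i}(S).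
\end{equation}
The identity $\sum_ie_iz^i=\bigl(\sum_ih_i(-z)^i\bigr)^{-1}$ gives $\sum_i\phi(e_i)z^i=c_{-z}(Q)^{-1}=s_z(Q^*)$. Hence
\begin{equation}\label{eq:omegaFX}
[x^\alpha]\,\omega F_X=\langle e_\alpha,F_X\rangle=\int_X\prod_is_{\alpha_i}(Q^*).
\end{equation}
So $N(F_X)=P_{X,S}$ and $N(\omega F_X)=P_{X,Q^*}$. The bundles $S\subset V$ and $Q^*\subset V^*$ have positive rank because $0<r<\dim V$, and Proposition~\ref{prop:criterion} applies.

(2) By Proposition~\ref{prop:coeff} and additivity of $\Psi$, $\sum_\lambda b_\lambda s^{(k)}_\lambda(z_1,\dots,z_n)=\Psi([Z])$. Its normalization is $P_{Z,E}$ by \eqref{eq:psi}.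

(3) Let $X'\subset G(r',V')$ with quotient bundle $Q'$. The morphism $G(r,V)\times G(r',V')\to G(r+r',V\oplus V')$, $(A,A')\mapsto A\oplus A'$, is injective, and it pulls the quotient bundle $Q''$ back to $\mathrm{pr}_1^*Q\oplus\mathrm{pr}_2^*Q'$. Let $X''$ be the image of $X\times X'$. It is irreducible and closed, and $X\times X'\to X''$ is birational. Formula \eqref{eq:FX} says that $F_X(z_1,\dots,z_n)=\int_X\prod_jc_{z_j}(Q)$, so
\[
F_{X''}(z)=\int_{X\times X'}\prod_j\mathrm{pr}_1^*c_{z_j}(Q)\cdot\prod_j\mathrm{pr}_2^*c_{z_j}(Q')=F_X(z)\,F_{X'}(z).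
\]
This holds for all $n$, so $F_{X''}=F_XF_{X'}$.

(4) Let $\beta$ have $q$ parts and consider $f(x,y)$ with $y=(y_1,\dots,y_q)$. By \eqref{eq:extract}, the coefficient of $x^\alpha y^\beta$ is $\langle h_\alpha h_\beta,f\rangle=\langle h_\alpha,h_\beta^\perp f\rangle=[x^\alpha]h_\beta^\perp f$. By \eqref{eq:shift}, $N((h_\beta^\perp f)(x))$ is obtained from $N(f(x,y))$ by applying $\partial_y^\beta$ and setting $y=0$. Both operations preserve the Lorentzian property, the second by Theorem~\ref{thm:BH}(b).

(5) View $X_\lambda\subset\mathrm{Gr}_p$ inside $G(\ell p,V_p)$. Comparing Proposition~\ref{prop:coeff} with \eqref{eq:FX} and \eqref{eq:omegaFX} for all $n$ gives $s^{(k)}_\lambda=F_{X_\lambda}$ if $E=S$, and $s^{(k)}_\lambda=\omega F_{X_\lambda}$ if $E=Q^*$.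
\end{proof}

\section{Coefficients and support of $k$-Schur polynomials}\label{sec:coeff}

Transposition preserves hook lengths, so it maps $(k+1)$-cores to $(k+1)$-cores. This defines an involution $\lambda\mapsto\lambda^{\omega_k}$ of $\mathrm{Par}^k(d)$ by $\mathfrak{c}(\lambda^{\omega_k})=\mathfrak{c}(\lambda)'$. Lapointe and Morse \cite{LM07} proved that
\begin{equation}\label{eq:omega}
\omega s^{(k)}_\lambda=s^{(k)}_{\lambda^{\omega_k}}.
\end{equation}
For $\alpha\in\mathbb{N}^n$ let $\alpha^+$ be its decreasing rearrangement. Dominance compares only partitions of the same size.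

\begin{corollary}\label{cor:coeff}
Let $\lambda\in\mathrm{Par}^k$ and $c_\alpha=[x^\alpha]s^{(k)}_\lambda$, with $c_\alpha=0$ if $\alpha$ has a negative entry.
\begin{enumerate}
\item[(1)] $c_\alpha^2\ge c_{\alpha+\epsilon_i-\epsilon_j}\,c_{\alpha-\epsilon_i+\epsilon_j}$ for all $\alpha\in\mathbb{N}^n$ and $i\ne j$. The constant $1$ in this inequality is optimal for every $k\ge2$.
\item[(2)] $s^{(k)}_\lambda$ is Schur-positive. Its support in $n$ variables is $\{\alpha\in\mathbb{N}^n:\alpha^+\trianglelefteq\kappa\}$, where $\kappa=(\lambda^{\omega_k})'$. Moreover $c_\kappa=1$ when $n$ is at least the number of parts of $\kappa$.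
\end{enumerate}
\end{corollary}

\begin{proof}
(1) If $|\alpha|\ne|\lambda|$, or $\alpha_i=0$, or $\alpha_j=0$, the right side is $0$. Otherwise let $\gamma=\alpha-\epsilon_i-\epsilon_j\in\mathbb{N}^n$. By Theorem~\ref{thm:main}, the Hessian of $\partial^\gamma N(s^{(k)}_\lambda)$ has at most one positive eigenvalue. The same holds for its principal submatrix on $\{i,j\}$, since otherwise the quadratic form would be positive definite on a plane. By \eqref{eq:shift}, this submatrix has diagonal entries $c_{\alpha+\epsilon_i-\epsilon_j}$, $c_{\alpha-\epsilon_i+\epsilon_j}$ and off-diagonal entry $c_\alpha$, all nonnegative, and \eqref{eq:twobytwo} gives the inequality. For $k\ge2$, equality holds with all three coefficients equal to $1$ for $s^{(k)}_{(2)}=h_2$ and $\alpha=(1,1)$.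

(2) Since $F_X$ is Schur-positive and $\omega$ permutes the Schur functions, Schur positivity follows from Theorem~\ref{thm:general}(5). To find the support we need the dominance-largest Schur function in the expansion, whereas the definition controls the smallest one; the involution $\omega$ exchanges the two. Inverting \eqref{eq:system} gives $s^{(k)}_\mu\in h_\mu+\sum_{\nu\rhd\mu}\mathbb{Z}h_\nu$ for every $\mu\in\mathrm{Par}^k$. As $h_\nu\in s_\nu+\sum_{\eta\rhd\nu}\mathbb{Z}s_\eta$, we get $s^{(k)}_\mu\in s_\mu+\sum_{\nu\rhd\mu}\mathbb{Z}s_\nu$. Take $\mu=\lambda^{\omega_k}$ and apply $\omega$. Conjugation reverses dominance, so \eqref{eq:omega} yields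
\[
s^{(k)}_\lambda=s_\kappa+\sum_{\nu\lhd\kappa}a'_\nu s_\nu ,
\]
and $a'_\nu\ge0$ by Schur positivity. The coefficient of $x^\alpha$ in $s_\nu$ is the Kostka number $K_{\nu,\alpha^+}$, which is positive if $\alpha^+\trianglelefteq\nu$ and $0$ otherwise. No cancellation occurs, and the support of each $s_\nu$ with $\nu\lhd\kappa$ lies in that of $s_\kappa$, so the support is as claimed. Finally $K_{\kappa,\kappa}=1$ and $K_{\nu,\kappa}=0$ for $\nu\lhd\kappa$, so $c_\kappa=1$.
\end{proof}

For instance, let $k=2$ and $\lambda=(1,1,1)$. The $3$-core $(2,1,1)$ has one cell of hook length at most $2$ in each row, so $\mathfrak{c}(\lambda)=(2,1,1)$, $\mathfrak{c}(\lambda)'=(3,1)=\mathfrak{c}(2,1)$ and $\kappa=(2,1)'=(2,1)$. This agrees with Example~\ref{ex:kschur}(c).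

\section{Irreducibility is essential}\label{sec:limit}

A nonnegative integral combination of $k$-Schur functions of one degree corresponds under $\theta$ to an effective class $\sum_\lambda b_\lambda[X_\lambda]$, which need not be the class of an irreducible variety. For $k=1$ this causes no harm: there is only one $1$-bounded partition in each degree, and every nonnegative multiple of $s^{(1)}_{(1^d)}$ has Lorentzian normalization by Theorem~\ref{thm:main}. For larger $k$ the conclusion can fail.

\begin{proposition}\label{prop:limit}
For every $k\ge2$ there is a nonnegative integral combination $f$ of two $k$-Schur functions of degree $4$ such that $N(f(x,y))$ is not Lorentzian.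
\end{proposition}

\begin{proof}
We list the coefficients of $x^4,x^3y,x^2y^2,xy^3,y^4$. Note that $s_{(2,2)}(x,y)=e_2(x,y)^2=x^2y^2$, so adding a multiple of this polynomial raises only the middle coefficient.

\emph{Case $k\ge4$.} By Example~\ref{ex:kschur}(b), $f=s^{(k)}_{(4)}+s^{(k)}_{(2,2)}=s_{(4)}+s_{(2,2)}$. The list is $1,1,2,1,1$, and $1^2<1\cdot2$.

\emph{Case $k=3$.} By Example~\ref{ex:kschur}(a), $s^{(3)}_{(3,1)}=h_3h_1$, with list $1,2,2,2,1$. The $4$-core $(4,1)$ has hook lengths $5,3,2,1$ and $1$, so $\mathfrak{c}(3,1)=(4,1)$, with residues $0,1,2,3$ and $3$. In a $3$-tableau of weight $(2,2)$ the second row contains $2$, and the entries $1$ occupy exactly two cells of the first row; the resulting filling with rows $1\,1\,2\,2$ and $2$ is valid, since the entries $2$ carry the residues $2,3,3$. So $K^{(3)}_{(3,1),(2,2)}=1$ and $s^{(3)}_{(2,2)}=h_2^2-h_3h_1=s_{(2,2)}$ by the Jacobi--Trudi formula. For $f=s^{(3)}_{(3,1)}+3s^{(3)}_{(2,2)}$ the list is $1,2,5,2,1$, and $2^2<1\cdot5$.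

\emph{Case $k=2$.} By Example~\ref{ex:kschur}(a), $s^{(2)}_{(2,2)}=h_2^2$, with list $1,2,3,2,1$. The $3$-core $(4,2)$ has hook lengths $5,4,2,1$ and $2,1$, so $\mathfrak{c}(2,2)=(4,2)$. Its transpose $(2,2,1,1)$ has one cell of hook length at most $2$ in each row, so $(2,2)^{\omega_2}=(1^4)$, and \eqref{eq:omega} gives $s^{(2)}_{(1^4)}=e_2^2$. For $f=s^{(2)}_{(2,2)}+2s^{(2)}_{(1^4)}$ the list is $1,2,5,2,1$, and $2^2<1\cdot5$.

In each case $c_{(3,1)}^2<c_{(4,0)}c_{(2,2)}$, so $N(f(x,y))$ is not Lorentzian by Example~\ref{ex:twovar}: the Hessian of $\partial_x^2N(f)$ is positive definite.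
\end{proof}

Thus Theorems~\ref{thm:main} and~\ref{thm:general} concern classes of irreducible subvarieties and do not extend to arbitrary effective classes once $k\ge2$. Read in the other direction, Theorem~\ref{thm:general}(2) shows that the effective classes $\theta(f)$ in the proof above are not classes of irreducible closed subvarieties of any $\mathrm{Gr}_p$.

\begin{thebibliography}{99}

\bibitem{BH} Br\"and\'en and Huh, \emph{Lorentzian polynomials}, Ann. of Math. 192 (2020).

\bibitem{FulIT} Fulton, \emph{Intersection Theory}.

\bibitem{FulYT} Fulton, \emph{Young Tableaux}.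

\bibitem{Lam06} Lam, \emph{Affine Stanley symmetric functions}, Amer. J. Math. 128 (2006).

\bibitem{Lam08} Lam, \emph{Schubert polynomials for the affine Grassmannian}, J. Amer. Math. Soc. 21 (2008).

\bibitem{LLMSSZ} Lam, Lapointe, Morse, Schilling, Shimozono and Zabrocki, \emph{$k$-Schur Functions and Affine Schubert Calculus}, Fields Inst. Monogr. 33, 2014.

\bibitem{LM05} Lapointe and Morse, J. Combin. Theory Ser. A 112 (2005).

\bibitem{LM07} Lapointe and Morse, \emph{A $k$-tableau characterization of $k$-Schur functions}, Adv. Math. 213 (2007).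

\bibitem{PS} Pressley and Segal, \emph{Loop Groups}.

\bibitem{WZZ} Bo Wang, Candice X.T. Zhang and Zhong-Xue Zhang, \emph{Newton polytopes of dual $k$-Schur polynomials}, arXiv:2401.14632 (2024).

\end{thebibliography}
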